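\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{The smallest exact large ideal of the Fourier--Stieltjes algebra}

\begin{abstract}
Let $G$ be a locally compact group. A large ideal of the Fourier--Stieltjes algebra $B(G)$ is a nonzero, weak*-closed, $G$-invariant ideal; each such ideal $E$ defines a functor $(A,\delta)\mapsto(A^E,\delta^E)$ on coactions of $G$, and $E$ is called exact if this functor preserves short exact sequences. Kaliszewski, Landstad and Quigg asked whether the intersection of all exact large ideals is again exact. We show that it is, for every $G$. The main step is a vanishing theorem that does not involve exactness: given a downward directed family of large ideals, if for each member $E$ of the family no nonzero element of $A$ is annihilated by $E$, then no nonzero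 element of $A$ is annihilated by the intersection of the family. Its proof rests on a noncommutative form of the martingale fact that the conditional distributions of two comparable measures merge.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G$ be a locally compact group, $C^*(G)$ its full group $C^*$-algebra and $B(G)=C^*(G)^*$. We regard $G$ as a group of unitary multipliers of $C^*(G)$. Every $f\in B(G)$ is then a bounded continuous function $g\mapsto f(g)$, a coefficient $\langle\pi(\cdot)p,p'\rangle$ of a unitary representation $\pi$, and $B(G)$ is a commutative Banach algebra under pointwise multiplication, the Fourier--Stieltjes algebra. If $\delta_G:C^*(G)\to M(C^*(G)\otimes C^*(G))$ denotes the comultiplication $\delta_G(g)=g\otimes g$, then $(ef)(x)=(e\otimes f)(\delta_G(x))$. Throughout, $\otimes$ is the minimal tensor product of $C^*$-algebras, and ideals of $C^*$-algebras are closed and two-sided.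

A \emph{coaction} of $G$ on a $C^*$-algebra $A$ is an injective nondegenerate homomorphism $\delta:A\to M(A\otimes C^*(G))$ such that
\[
(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\delta_G)\delta
\qquad\text{and}\qquad
\overline{\mathrm{span}}\,\delta(A)(1\otimes C^*(G))=A\otimes C^*(G).
\]
For discrete $G$ this is a $C^*$-version of a $G$-grading, with homogeneous components $A_g=\{a:\delta(a)=a\otimes g\}$. The algebra $B(G)$ acts on $A$ by $f\cdot a=(\mathrm{id}\otimes f)\delta(a)$; on a homogeneous element $a\in A_g$ it acts by the scalar $f(g)$.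

An ideal $E$ of $B(G)$ is \emph{large} if it is weak*-closed, invariant under left and right translation by $G$, and nonzero. Each large ideal contains the reduced Fourier--Stieltjes algebra $B_r(G)$, the annihilator of the kernel of the regular representation (Lemma~\ref{lem:Erep}). Given a large ideal $E$ and a coaction $(A,\delta)$, let
\[
A_E=\{a\in A:E\cdot a=\{0\}\},\qquad A^E=A/A_E .
\]
Then $A_E$ is an ideal and $A^E$ carries a coaction $\delta^E$ for which the quotient map $Q_E:A\to A^E$ is equivariant (Lemmas~\ref{lem:quot} and~\ref{lem:AE}). The smaller $E$ is, the more is divided out. For $E=B(G)$ nothing happens, since $1_G\cdot a=a$ for the constant function $1_G$. For $(A,\delta)=(C^*(G),\delta_G)$ one finds that $A_E$ is the pre-annihilator ${}^\perp E$ (Example~\ref{ex:group}), so $A^E=C^*(G)/{}^\perp E$ is a group $C^*$-algebra between $C^*(G)$ and the reduced one. The construction carries this passage from $C^*(G)$ to smaller group algebras over to all coactions.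

An ideal $I$ of $A$ is \emph{strongly invariant} if $\overline{\mathrm{span}}\,\delta(I)(1\otimes C^*(G))=I\otimes C^*(G)$. Then $\delta$ restricts to a coaction on $I$ and induces one, $\delta^I$, on $A/I$, and
\[
0\to(I,\delta|_I)\to(A,\delta)\to(A/I,\delta^I)\to0
\]
is called a \emph{short exact sequence of coactions}. A \emph{coaction functor} is a functor $\tau$ on the category of coactions together with a natural transformation $q^\tau$ from maximalization to $\tau$ such that each $q^\tau_A:A^m\to A^\tau$ is surjective, with kernel contained in the kernel of the canonical map $A^m\to A^n$ to the normalization. It is \emph{exact} if it carries short exact sequences of coactions to short exact sequences. The assignment $(A,\delta)\mapsto(A^E,\delta^E)$ is a coaction functor $\tau_E$, and $E$ is called \emph{exact} if $\tau_E$ is exact. Maximalization and normalization play no role below. All we use is the concrete form of exactness in Lemma~\ref{lem:exact}: for all $(A,\delta)$ and all strongly invariant $I$,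
\[
\{a\in A:E\cdot a\subset I\}=I+A_E .
\]

The ideal $B(G)$ is exact. If $G$ is an exact group, then $B_r(G)$ is an exact large ideal, and it is contained in all the others. For a non-exact group it is natural to ask for the best substitute. It is known that the intersection of two exact large ideals is exact, so that the exact large ideals form a downward directed set \cite{KLQ}. Their intersection
\[
E_0=\bigcap\{E:E\text{ an exact large ideal of }B(G)\}
\]
is a large ideal, and Kaliszewski, Landstad and Quigg \cite{KLQ} asked whether $E_0$ is exact.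

\subsection{Results}

\begin{theorem}\label{thm:main}
For every locally compact group $G$ the intersection $E_0$ of all exact large ideals of $B(G)$ is exact. Hence there is a smallest exact large ideal.
\end{theorem}

\begin{theorem}\label{thm:vanish}
Let $\mathcal E$ be a nonempty downward directed family of large ideals of $B(G)$, let $E_\infty=\bigcap\mathcal E$, and let $(A,\delta)$ be a coaction. If $A_E=0$ for all $E\in\mathcal E$, then $A_{E_\infty}=0$.
\end{theorem}

In Theorem~\ref{thm:vanish} the members of $\mathcal E$ need not be exact. For large ideals $E,F$ let $\langle EF\rangle$ be the weak*-closed span of $EF=\{ef:e\in E,\ f\in F\}$; it is a large ideal contained in $E\cap F$ (Lemma~\ref{lem:prod}). Put $\langle E^1\rangle=E$ and $\langle E^{n+1}\rangle=\langle E\langle E^n\rangle\rangle$.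

\begin{theorem}\label{thm:family}
Let $\mathcal E$ be a nonempty family of exact large ideals such that for all $E,F\in\mathcal E$ there is $D\in\mathcal E$ with $D\subset\langle EF\rangle$. Then $E_\infty=\bigcap\mathcal E$ is an exact large ideal, and
\begin{equation}\label{eq:formula}
A_{E_\infty}=\overline{\bigcup_{E\in\mathcal E}A_E}\qquad\text{for every coaction }(A,\delta).
\end{equation}
\end{theorem}

\begin{corollary}\label{cor}
\textup{(i)} $E_0$ is the smallest exact large ideal, $\langle E_0E\rangle=E_0$ for every exact large ideal $E$ (in particular $\langle E_0E_0\rangle=E_0$), and $A_{E_0}=\overline{\bigcup_{E\ \mathrm{exact}}A_E}$ for every coaction $(A,\delta)$.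

\textup{(ii)} If $E$ is an exact large ideal, then $\bigcap_n\langle E^n\rangle$ is exact, and it is the largest large ideal $D\subset E$ with $\langle DD\rangle=D$.

\textup{(iii)} For every coaction $(A,\delta)$ there is a minimal element among the large ideals $E$ with $A_E=0$.
\end{corollary}

\subsection{Where the difficulty lies}

Formula~\eqref{eq:formula} is the heart of the matter: once it is known for every coaction, exactness of $E_\infty$ follows in a few lines, because the identity $(A/I)_E=(I+A_E)/I$ survives closures of directed unions. For $A=C^*(G)$ we have $A_E={}^\perp E$, and \eqref{eq:formula} is the Hahn--Banach theorem: the annihilator of the subspace $\bigcup_{\mathcal E}{}^\perp E$ is $\bigcap\mathcal E=E_\infty$, so its closure is ${}^\perp E_\infty$. For a general coaction, $a\in A_{E_\infty}$ means that all slices $(v\otimes\mathrm{id})\delta(a)$, $v\in A^*$, are annihilated by $E_\infty$. Each single slice is therefore, up to multiplication by an element of $C^*(G)$, a limit of elements of the ideals ${}^\perp E$.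 But how small $E$ must be depends on $v$, and nothing makes the choice uniform.

In Section~\ref{sec:reduction} we reduce Theorem~\ref{thm:family} to Theorem~\ref{thm:vanish}, the case in which the right side of \eqref{eq:formula} is zero. Section~\ref{sec:idea} explains, for discrete groups, how the lack of uniformity is overcome: by an inductive construction in which only finitely many slices matter at each step, and a martingale-type convergence that makes the construction close up. Section~\ref{sec:tools} contains the two lemmas needed and Section~\ref{sec:proof} the proof of Theorem~\ref{thm:vanish}, which does not use Section~\ref{sec:reduction}.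

\section{Preliminaries}

\subsection{Conventions}

Unitary representations are strongly continuous. Representations of $C^*$-algebras are nondegenerate and are extended to multiplier algebras; a representation of $C^*(G)$ and the corresponding representation of $G$ have the same name. Bounded functionals and slice maps are extended strictly to multipliers. Inner products are linear in the first variable. We use that \emph{slices separate multipliers}: if $z\in M(B\otimes C)$ and $(\mathrm{id}\otimes f)(z)=0$ for all $f\in C^*$ (the dual space), then $z=0$. Indeed, if $\sigma,\omega$ are faithful representations of $B,C$, all matrix coefficients of $(\sigma\otimes\omega)(z)$ at elementary tensors vanish.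

\subsection{The action of $B(G)$ and invariant ideals}

Let $(A,\delta)$ be a coaction. To see that $f\cdot a\in A$, write $f=\langle\pi(\cdot)p,p'\rangle$ and, by Cohen's factorization theorem, $p=\pi(c)p_0$ with $c\in C^*(G)$. With $f'=\langle\pi(\cdot)p_0,p'\rangle$ we have $f=f'(\,\cdot\,c)$ and
\begin{equation}\label{eq:fa}
f\cdot a=(\mathrm{id}\otimes f')(\delta(a)(1\otimes c))\in A .
\end{equation}
The same formula shows $f\cdot I\subset I$ for a strongly invariant ideal $I$.

\begin{lemma}\label{lem:action}
$e\cdot(f\cdot a)=(ef)\cdot a$ for $e,f\in B(G)$, and $1_G\cdot a=a$.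
\end{lemma}
\begin{proof}
By coassociativity, $e\cdot(f\cdot a)=(\mathrm{id}\otimes e\otimes f)(\delta\otimes\mathrm{id})\delta(a)=(\mathrm{id}\otimes e\otimes f)(\mathrm{id}\otimes\delta_G)\delta(a)=(ef)\cdot a$. Put $p(a)=1_G\cdot a$. Since $(\mathrm{id}\otimes1_G)\delta_G=\mathrm{id}$,
\[
\delta(p(a))=(\mathrm{id}\otimes\mathrm{id}\otimes1_G)(\delta\otimes\mathrm{id})\delta(a)=(\mathrm{id}\otimes\mathrm{id}\otimes1_G)(\mathrm{id}\otimes\delta_G)\delta(a)=\delta(a),
\]
and $p(a)=a$ because $\delta$ is injective.
\end{proof}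

\begin{lemma}\label{lem:quot}
Let $N$ be an ideal of $A$ with $B(G)\cdot N\subset N$ and let $q:A\to A/N$ be the quotient map. There is a unique coaction $\delta'$ on $A/N$ with $\delta'q=(q\otimes\mathrm{id})\delta$, and $f\cdot q(a)=q(f\cdot a)$.
\end{lemma}
\begin{proof}
For $n\in N$ and $f\in B(G)$ we have $(\mathrm{id}\otimes f)\big((q\otimes\mathrm{id})\delta(n)\big)=q(f\cdot n)=0$. Slices separate multipliers, so $(q\otimes\mathrm{id})\delta(N)=0$ and $\delta'$ is a well-defined homomorphism. Applying $q\otimes\mathrm{id}$ to the density condition for $\delta$ gives $\overline{\mathrm{span}}\,\delta'(A/N)(1\otimes C^*(G))=A/N\otimes C^*(G)$. Since products span $A/N$ densely, this also shows that $\delta'$ is nondegenerate, and coassociativity follows by applying $q\otimes\mathrm{id}\otimes\mathrm{id}$. Finally $(\mathrm{id}\otimes f)\delta'(q(a))=q(f\cdot a)$, and with $f=1_G$ we see that $\delta'$ is injective.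
\end{proof}

So a quotient by a merely $B(G)$-invariant ideal is still a coaction. Strong invariance is a stronger requirement, and exactness of $E$ says something about strongly invariant ideals only. The ideals $A_E$ and the closures of their directed unions are $B(G)$-invariant, but we do not know them to be strongly invariant. This is the reason for a detour in Section~\ref{sec:reduction}.

\subsection{$E$-representations}

Let $E$ be a large ideal. Its pre-annihilator ${}^\perp E\subset C^*(G)$ is a closed subspace, invariant under left and right multiplication by $G$ because $E$ is translation invariant, hence (integrating) a closed two-sided ideal. Put $C^*_E=C^*(G)/{}^\perp E$. As $E$ is weak*-closed, $E=({}^\perp E)^\perp=(C^*_E)^*$.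

An \emph{$E$-representation} is a unitary representation of $G$ all of whose coefficients lie in $E$. If $\pi$ is an $E$-representation, then $\pi({}^\perp E)=0$; conversely, if $\pi({}^\perp E)=0$, its coefficients lie in $({}^\perp E)^\perp=E$. So the $E$-representations are those that factor through $C^*_E$. Let $\pi_E$ on $H_E$ be the universal representation of $C_E^*$.

\begin{lemma}\label{lem:Erep}
Let $E$ be a large ideal.
\begin{itemize}
\item[(a)] Every $f\in E$ has the form $f=\langle\pi_E(\cdot)p,p'\rangle$. Consequently $f(\,\cdot\,c)\in E$ for $f\in E$, $c\in C^*(G)$.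
\item[(b)] Multiples of $E$-representations are $E$-representations. If $\pi$ is an $E$-representation and $\rho$ any unitary representation, then $\pi\otimes\rho$ and $\rho\otimes\pi$ are $E$-representations.
\item[(c)] $B_r(G)\subset E$. Hence the intersection of any nonempty family of large ideals is a large ideal.
\end{itemize}
\end{lemma}
\begin{proof}
(a) Every bounded functional on a $C^*$-algebra is a vector functional in its universal representation; and $f(\,\cdot\,c)=\langle\pi_E(\cdot)\pi_E(c)p,p'\rangle$. (b) The first statement is clear, since multiples of $\pi$ factor through $C^*_E$ if $\pi$ does. For the second, coefficients of $\pi\otimes\rho$ at elementary tensors lie in $E$ since $E$ is an ideal, and $E$ is a norm-closed subspace. (c) Since $E\neq0$, $\pi_E$ acts on a nonzero space. By Fell's absorption principle, $\pi_E\otimes\lambda$ is a nonzero multiple of the regular representation $\lambda$, and it is an $E$-representation by (b). So ${}^\perp E\subset\ker\lambda$ and $B_r(G)=(\ker\lambda)^\perp\subset E$. The second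 statement follows, since $B_r(G)\ne0$.
\end{proof}

\begin{lemma}\label{lem:AE}
Let $\sigma$ be a faithful representation of $A$. Then $A_E=\ker\,(\sigma\otimes\pi_E)\delta$; in particular $A_E$ is an ideal, and it is $B(G)$-invariant. Moreover $(\sigma\otimes\pi)\delta(A_E)=0$ for every $E$-representation $\pi$.
\end{lemma}
\begin{proof}
The coefficients of $(\sigma\otimes\pi_E)\delta(a)$ at elementary tensors are the numbers $\langle\sigma(f\cdot a)\alpha,\alpha'\rangle$ with $f$ running through all coefficients of $\pi_E$, that is, through $E$. This gives the first assertion, and the last one follows in the same way, since the coefficients of $\pi$ lie in $E$. If $a\in A_E$, $f\in B(G)$, then $e\cdot(f\cdot a)=(ef)\cdot a=0$ for $e\in E$.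
\end{proof}

Thus Lemma~\ref{lem:quot} provides the coactions $\delta^E$ on $A^E$. Clearly $E\subset F$ implies $A_F\subset A_E$.

\begin{example}\label{ex:group}
For $(A,\delta)=(C^*(G),\delta_G)$ and $h,f\in B(G)$ we have $h(f\cdot x)=(hf)(x)$. Since $B(G)E=E$, it follows that $A_E={}^\perp E$ and $A^E=C^*_E$.
\end{example}

\subsection{Products of large ideals}

\begin{lemma}\label{lem:prod}
Let $E,F$ be large ideals. Then $\langle EF\rangle$ is a large ideal contained in $E\cap F$, and for every coaction
\[
A_{\langle EF\rangle}=\{a\in A:F\cdot a\subset A_E\}.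
\]
\end{lemma}
\begin{proof}
Multiplication by $h\in B(G)$ is weak*-continuous, being the adjoint of $x\mapsto(\mathrm{id}\otimes h)\delta_G(x)$ on $C^*(G)$. So are translations, which are multiplicative. Hence $\langle EF\rangle$ is an invariant weak*-closed ideal, and it lies in $E\cap F$. It is nonzero: there is $u\in B_r(G)\subset E\cap F$ with $u(e)=1$, a coefficient of $\lambda$, and $0\ne u^2\in EF$.

The coefficients of $\pi_E\otimes\pi_F$ at elementary tensors are exactly the products $ef$, $e\in E$, $f\in F$, and all coefficients lie in the norm-closed span of these. Hence $\ker(\pi_E\otimes\pi_F)={}^\perp(EF)={}^\perp\langle EF\rangle$, so both $\pi_E\otimes\pi_F$ and $\pi_{\langle EF\rangle}$ come from faithful representations of $C^*_{\langle EF\rangle}$. For a faithful representation $\sigma$ of $A$, the representations $\sigma\otimes\pi_{\langle EF\rangle}$ and $\sigma\otimes(\pi_E\otimes\pi_F)$ therefore have the same kernel on $A\otimes C^*(G)$, and then also on multipliers, because a nondegenerate representation kills a multiplier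 $z$ if and only if it kills $z(A\otimes C^*(G))$. By Lemma~\ref{lem:AE}, $a\in A_{\langle EF\rangle}$ if and only if $(\sigma\otimes(\pi_E\otimes\pi_F))\delta(a)=0$, that is, if and only if $(ef)\cdot a=e\cdot(f\cdot a)=0$ for all $e\in E$, $f\in F$.
\end{proof}

\subsection{Exactness}

\begin{lemma}\label{lem:exact}
A large ideal $E$ is exact if and only if $\{a\in A:E\cdot a\subset I\}=I+A_E$ for all coactions $(A,\delta)$ and all strongly invariant ideals $I$ of $A$.
\end{lemma}
\begin{proof}
The action of $B(G)$ on $I$ is the restriction of that on $A$, so $I_E=I\cap A_E$. Hence $I^E\to A^E$ is injective with image $(I+A_E)/A_E$. The map $A^E\to(A/I)^E$ is onto, and its kernel is $\{a:E\cdot a\subset I\}/A_E$. The sequence is exact if and only if image and kernel agree.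
\end{proof}

The inclusion $\supset$ always holds, since $B(G)\cdot I\subset I$.

\begin{lemma}\label{lem:prodexact}
If $E$ and $F$ are exact, so is $\langle EF\rangle$.
\end{lemma}
\begin{proof}
Let $I\subset A$ be strongly invariant and $\langle EF\rangle\cdot a\subset I$. Applying $Q_E\otimes\mathrm{id}$ to the defining identity for $I$ shows that $Q_E(I)$ is strongly invariant in $A^E$. For $f\in F$ we have $E\cdot(f\cdot a)\subset I$, so $f\cdot a\in I+A_E$ by exactness of $E$, and $f\cdot Q_E(a)\in Q_E(I)$. Exactness of $F$ gives $Q_E(a)\in Q_E(I)+(A^E)_F$. By Lemma~\ref{lem:prod},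
\begin{equation}\label{eq:AEF}
(A^E)_F=Q_E(\{b\in A:F\cdot b\subset A_E\})=Q_E(A_{\langle EF\rangle}).
\end{equation}
As $A_E\subset A_{\langle EF\rangle}$, we conclude $a\in I+A_{\langle EF\rangle}$. Now use Lemma~\ref{lem:exact}.
\end{proof}

\section{From the vanishing theorem to exactness}\label{sec:reduction}

In this section we assume Theorem~\ref{thm:vanish} and derive the other results. Let $\mathcal E$ be as in Theorem~\ref{thm:family}. Since $\langle EF\rangle\subset E\cap F$, the family is downward directed. For a coaction $(A,\delta)$ put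
\[
N_A=\overline{\bigcup_{E\in\mathcal E}A_E},\qquad q:A\to A/N_A .
\]
This is the closure of an upward directed union of $B(G)$-invariant ideals, so it is a $B(G)$-invariant ideal, and $A/N_A$ carries a coaction by Lemma~\ref{lem:quot}.

To apply Theorem~\ref{thm:vanish} to $A/N_A$ we need $(A/N_A)_D=0$ for $D\in\mathcal E$, that is: $D\cdot a\subset N_A$ implies $a\in N_A$. If $N_A$ were strongly invariant, exactness of $D$ would give $a\in N_A+A_D=N_A$ at once. It is not known to be so. We therefore pass to a product of the algebras $A^E$, in which $N_A$ is replaced by an ideal of families tending to zero, and that ideal is strongly invariant for a trivial reason.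

\begin{proposition}\label{prop:claim}
$(A/N_A)_D=0$ for every $D\in\mathcal E$.
\end{proposition}
\begin{proof}
\emph{The algebra.} In the $C^*$-algebra of bounded families $\prod_{E\in\mathcal E}A^E$ let $\iota(b)=(Q_E(b))_E$ for $b\in A$, and
\[
\mathbf A=\overline{\mathrm{span}}\{\theta\,\iota(b):\theta\in\ell^\infty(\mathcal E),\ b\in A\},
\]
a $C^*$-algebra with surjective evaluations $\mathrm{ev}_E:\mathbf A\to A^E$. We have $\mathrm{ev}_E\circ\iota=Q_E$, and $\ell^\infty(\mathcal E)$ acts on $\mathbf A$ by central multipliers. Every $b\in A$ is a product $b=b_1b_2$, and $\theta\iota(b)=\iota(b_1)\,\theta\iota(b_2)$; so $\iota:A\to\mathbf A$ is nondegenerate.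

\emph{Evaluations separate multipliers.} Let $C$ be a $C^*$-algebra with faithful representation $\omega$, and let $\sigma_E$ be a faithful representation of $A^E$. Then $\bigoplus_E\sigma_E\mathrm{ev}_E$ is faithful on $\mathbf A$, so $\bigoplus_E(\sigma_E\mathrm{ev}_E)\otimes\omega$ is faithful on $\mathbf A\otimes C$. Hence the maps $\mathrm{ev}_E\otimes\mathrm{id}_C$ are jointly injective on $\mathbf A\otimes C$, and also on $M(\mathbf A\otimes C)$: if all evaluations of a multiplier $z$ vanish, then $zx=0$ for all $x\in\mathbf A\otimes C$, so $z=0$. Thus $M(\mathbf A\otimes C)$ embeds isometrically in $\prod_EM(A^E\otimes C)$.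

\emph{The coaction.} The homomorphism $(x_E)_E\mapsto(\delta^E(x_E))_E$ sends $\theta\iota(b)$ to $(\theta(E)(Q_E\otimes\mathrm{id})\delta(b))_E$, the image of $(\theta\otimes1)(\iota\otimes\mathrm{id})(\delta(b))\in M(\mathbf A\otimes C^*(G))$. As $M(\mathbf A\otimes C^*(G))$ is closed in the product, we obtain a homomorphism $\boldsymbol\delta:\mathbf A\to M(\mathbf A\otimes C^*(G))$ with $(\mathrm{ev}_E\otimes\mathrm{id})\boldsymbol\delta=\delta^E\mathrm{ev}_E$. It is injective because all $\delta^E$ are. For every ideal $\mathcal C$ of $\ell^\infty(\mathcal E)$,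
\begin{equation}\label{eq:C}
\begin{aligned}
\overline{\mathrm{span}}\,\boldsymbol\delta(\mathcal C\iota(A))(1\otimes C^*(G))
&=\overline{\mathrm{span}}\,(\mathcal C\otimes1)(\iota\otimes\mathrm{id})(A\otimes C^*(G))\\
&=\big(\overline{\mathrm{span}}\,\mathcal C\iota(A)\big)\otimes C^*(G).
\end{aligned}
\end{equation}
For $\mathcal C=\ell^\infty(\mathcal E)$ this is the density condition for $\boldsymbol\delta$, and it implies nondegeneracy as in Lemma~\ref{lem:quot}. Coassociativity holds because
\[
(\mathrm{ev}_E\otimes\mathrm{id}\otimes\mathrm{id})(\boldsymbol\delta\otimes\mathrm{id})\boldsymbol\delta=(\delta^E\otimes\mathrm{id})\delta^E\mathrm{ev}_E=(\mathrm{id}\otimes\delta_G)\delta^E\mathrm{ev}_E=(\mathrm{ev}_E\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes\delta_G)\boldsymbol\delta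
\]
and evaluations separate $M(\mathbf A\otimes C^*(G)\otimes C^*(G))$. So $(\mathbf A,\boldsymbol\delta)$ is a coaction, $f\cdot\iota(b)=\iota(f\cdot b)$, and $(f\cdot x)_E=f\cdot x_E$.

\emph{The ideal.} Let $\mathcal C_0$ be the ideal of those $\theta\in\ell^\infty(\mathcal E)$ that tend to $0$ along $\mathcal E$: for every $\epsilon>0$ there is $E_1\in\mathcal E$ with $|\theta(E)|<\epsilon$ for all $E\in\mathcal E$, $E\subset E_1$. Let $I=\overline{\mathrm{span}}\,\mathcal C_0\iota(A)$, an ideal of $\mathbf A$. By \eqref{eq:C} it is strongly invariant. For $y\in I$ the norms $\|y_E\|$ tend to $0$ along $\mathcal E$. Moreover $\iota(N_A)\subset I$: if $n\in A_{E_1}$ with $E_1\in\mathcal E$, then $Q_E(n)=0$ whenever $E\subset E_1$, so $\iota(n)=\theta\iota(n)$, where $\theta\in\mathcal C_0$ is the indicator function of $\{E:E\not\subset E_1\}$.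

\emph{Conclusion.} Let $D\cdot a\subset N_A$. Then $D\cdot\iota(a)=\iota(D\cdot a)\subset I$, and exactness of $D$, applied in the form of Lemma~\ref{lem:exact} to $\mathbf A$ and $I$, gives $\iota(a)=y+x$ with $y\in I$ and $D\cdot x=0$. So $x_E\in(A^E)_D=Q_E(A_{\langle ED\rangle})$ by \eqref{eq:AEF}. As $A_E\subset A_{\langle ED\rangle}$, there is a quotient map $A^E\to A^{\langle ED\rangle}$; it kills $x_E$ and sends $Q_E(a)=y_E+x_E$ to $Q_{\langle ED\rangle}(a)$. Hence $\|Q_{\langle ED\rangle}(a)\|\le\|y_E\|$. By hypothesis there is $D'\in\mathcal E$ with $D'\subset\langle ED\rangle$, so $A_{\langle ED\rangle}\subset A_{D'}\subset N_A$ and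
\[
\|a+N_A\|\le\|Q_{\langle ED\rangle}(a)\|\le\|y_E\|
\]
for every $E\in\mathcal E$. The right side tends to $0$ along $\mathcal E$, so $a\in N_A$.
\end{proof}

Apart from directedness, the hypothesis on $\mathcal E$ was used only in the last lines. For $\mathcal E=\{E\}$ it says $\langle EE\rangle=E$, and then it is also necessary: the proposition asserts that $A_{\langle EE\rangle}=A_E$ for all coactions, and for $A=C^*(G)$ this means $\langle EE\rangle=E$.

\begin{proof}[Proof of Theorem~\ref{thm:family}]
$E_\infty$ is large by Lemma~\ref{lem:Erep}(c). By Proposition~\ref{prop:claim} and Theorem~\ref{thm:vanish}, applied to $A/N_A$, we have $(A/N_A)_{E_\infty}=0$, that is,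
\begin{equation}\label{eq:NA}
\{a\in A:E_\infty\cdot a\subset N_A\}=N_A .
\end{equation}
In particular $A_{E_\infty}\subset N_A$. Conversely $A_E\subset A_{E_\infty}$ for $E\in\mathcal E$, and $A_{E_\infty}$ is closed, so $N_A\subset A_{E_\infty}$. This proves \eqref{eq:formula} for every coaction.

Now let $I\subset A$ be strongly invariant and $E_\infty\cdot a\subset I$. We apply \eqref{eq:formula} to $A/I$ and Lemma~\ref{lem:exact} to each $E\in\mathcal E$:
\[
a+I\in(A/I)_{E_\infty}=\overline{\bigcup_{E\in\mathcal E}(A/I)_E}=\overline{\bigcup_{E\in\mathcal E}(I+A_E)/I}\subset(I+N_A)/I,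
\]
since a sum of two closed ideals is closed. So $a\in I+N_A=I+A_{E_\infty}$, and $E_\infty$ is exact by Lemma~\ref{lem:exact}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The family of all exact large ideals contains $B(G)$ and is closed under $(E,F)\mapsto\langle EF\rangle$ by Lemma~\ref{lem:prodexact}. Apply Theorem~\ref{thm:family}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor}]
(i) $E_0$ is exact and contained in every exact large ideal. If $E$ is exact, $\langle E_0E\rangle$ is exact, so $E_0\subset\langle E_0E\rangle\subset E_0$. The formula for $A_{E_0}$ is \eqref{eq:formula}.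

(ii) Each $\langle E^n\rangle$ is exact by Lemma~\ref{lem:prodexact}. As multiplication is separately weak*-continuous, $\langle\langle E^n\rangle\langle E^k\rangle\rangle$ and $\langle E^{n+k}\rangle$ are both the weak*-closed span of products of $n+k$ elements of $E$. So $\{\langle E^n\rangle:n\ge1\}$ satisfies the hypothesis of Theorem~\ref{thm:family}, and $E_\infty=\bigcap_n\langle E^n\rangle$ is exact with $A_{E_\infty}=N_A$ for all $A$. By Lemma~\ref{lem:prod} and \eqref{eq:NA},
\[
A_{\langle E_\infty E_\infty\rangle}=\{a:E_\infty\cdot a\subset A_{E_\infty}\}=A_{E_\infty}.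
\]
For $(C^*(G),\delta_G)$ this says ${}^\perp\langle E_\infty E_\infty\rangle={}^\perp E_\infty$ (Example~\ref{ex:group}), hence $\langle E_\infty E_\infty\rangle=E_\infty$. If $D\subset E$ is a large ideal with $\langle DD\rangle=D$, then $D=\langle D^n\rangle\subset\langle E^n\rangle$ for all $n$, so $D\subset E_\infty$.

(iii) The set of large ideals $E$ with $A_E=0$ contains $B(G)$ by Lemma~\ref{lem:action}. A nonempty chain in this set is downward directed, so by Theorem~\ref{thm:vanish} its intersection belongs to the set. Now apply Zorn's lemma.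
\end{proof}

\section{The idea of the proof, for discrete groups}\label{sec:idea}

This section explains the proof of Theorem~\ref{thm:vanish}; the formal proof in Sections~\ref{sec:tools} and~\ref{sec:proof} does not depend on it.

Let $G$ be discrete, and let $\chi_g\in B(G)$ be the indicator function of $\{g\}$, a coefficient of $\lambda$. Since $(\mathrm{id}\otimes\chi_g)\delta_G(x)=\chi_g(x)g$, we have $\chi_g\cdot a\in A_g$, and applying $\mathrm{id}\otimes\chi_e$ to elements $\delta(a)(1\otimes h)$, $h\in G$, we see that the homogeneous elements span $A$ densely. Let $\sigma$ be a faithful representation of $A$ on $H$ and, for a unitary representation $\pi$ of $G$, let $\Pi^\pi=(\sigma\otimes\pi)\delta$ on $H\otimes H_\pi$, so that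
\[
\Pi^\pi(b)=\sigma(b)\otimes\pi(g)\qquad(b\in A_g).
\]
By Lemma~\ref{lem:AE}, $\Pi^{\pi_E}$ has kernel $A_E$. Assume $A_E=0$ for all $E\in\mathcal E$, and suppose there is $0\le a\in A_{E_\infty}$ with $\|a\|=1$. Choose a unit vector $\xi$ with $\langle\sigma(a)\xi,\xi\rangle>\frac34$ and an approximation $a'=\sum_{g\in S}b_g$ of $a$ with $S$ finite and $b_g\in A_g$. We want a contradiction in the following form: an $E\in\mathcal E$, an $E$-representation $\kappa$ and a unit vector $\zeta\in H\otimes H_\kappa$ such that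
\begin{itemize}
\item[(1)] $\langle\Pi^\kappa(b_g)\zeta,\zeta\rangle\approx\langle\sigma(b_g)\xi,\xi\rangle$ for $g\in S$, so that $\langle\Pi^\kappa(a)\zeta,\zeta\rangle$ is large, and
\item[(2)] $\langle\Pi^\kappa(a)\zeta,\zeta\rangle\approx0$.
\end{itemize}

\emph{Each is easy alone.} For (1), $\Pi^{\pi_E}$ is faithful, so the vector state of $\sigma$ at $\xi$ can be approximated by vector states of multiples of $\Pi^{\pi_E}$. But the vectors obtained are entangled: $\zeta\approx\sum_i\alpha_i\otimes p_i$ with $\alpha_i\in H$, and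
\[
\langle\Pi^\kappa(a)\zeta,\zeta\rangle\approx\sum_{i,i'}F_{ii'}(x_{ii'}),\qquad x_{ii'}=\big(\langle\sigma(\cdot)\alpha_i,\alpha_{i'}\rangle\otimes\mathrm{id}\big)\delta(a)\in{}^\perp E_\infty,\quad F_{ii'}=\langle\kappa(\cdot)p_i,p_{i'}\rangle\in E .
\]
Now $|F(x)|\le\|F\|\,\mathrm{dist}(x,{}^\perp E)$ for $F\in E$, and for a given $x\in{}^\perp E_\infty$ the distance $\mathrm{dist}(x,{}^\perp E)$ is small if $E\in\mathcal E$ is small enough; but here the $\alpha_i$, and hence the $x_{ii'}$, are known only after $E$ has been chosen. If instead $\zeta=\xi\otimes p$ is a product vector, there is one slice $x$, known in advance, and (2) is only a matter of choosing $E$. But then (1) requires $\langle\kappa(g)p,p\rangle\approx1$ for all $g\in S$ with $\langle\sigma(b_g)\xi,\xi\rangle\ne0$, that is, almost invariant vectors.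

\emph{The amenable case.} Almost invariant vectors can be sought among Hilbert--Schmidt operators. Let $\pi_1$ be an $E$-representation on $H_1$ and $\kappa=\mathrm{Ad}\,\pi_1$ on the Hilbert--Schmidt operators $HS(H_1)$. As $\kappa\cong\pi_1\otimes\overline{\pi_1}$, this is an $E$-representation. For any positive trace-one operator $\tau$ and any probability $m$ on $G$ let $\varphi=\sum_hm(h)\pi_1(h)\tau\pi_1(h)^*$ and $\varphi^g=\pi_1(g)\varphi\pi_1(g)^*$. The unit vector $p=\varphi^{1/2}$ satisfies, by the Powers--St{\o}rmer inequality $\|X^{1/2}-Y^{1/2}\|_2^2\le\|X-Y\|_1$ $(X,Y\ge0)$,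
\[
\|\kappa(g)p-p\|_2^2\le\|\varphi^g-\varphi\|_1\le\sum_h|m(g^{-1}h)-m(h)| .
\]
If $G$ is amenable, $m$ can be chosen to make this small on $S$, and we are done in one step. (The theorem is trivial here, as $1_G\in B_r(G)$ and $B(G)$ is the only large ideal. But this is the mechanism.) In general we can only make $m$ quasi-invariant, $m(gh)\le C_gm(h)$ for $g$ in the subgroup generated by $S$, and all one gets is $\varphi\le C_g\varphi^g$.

\emph{Invariance relative to the past.} We iterate, and ask for invariance only relative to what has been constructed. Suppose ideals $E_1,\dots,E_j$, $E_i$-representations $\pi_i$ on $H_i$, and a vector $\eta_j\in H\otimes K_j$, $K_j=H_1\otimes\dots\otimes H_j$, have been found by steps of type (1), so that $\eta_j$ gives almost the same values as $\xi$ in (1). A next step of type (1) gives $\eta_{j+1}\in H\otimes K_j\otimes H_{j+1}$. Averaging the reduced densities of $\eta_j$ and $\eta_{j+1}$ over $G$ with weight $m$, we get densities $\varphi_j$ and $\varphi_{j+1}$, the first being the partial trace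 of the second. Then $\varphi_{j+1}^{1/2}$, viewed as an operator from $K_j$ to $K_j\otimes HS(H_{j+1})$, has modulus $\varphi_j^{1/2}$; let $L_j$ be the partial isometry in its polar decomposition, a ``conditional square root''. Put
\[
\zeta_j=(1\otimes L_j)\eta_j,\qquad\kappa_j=\pi_1\otimes\dots\otimes\pi_j\otimes\mathrm{Ad}\,\pi_{j+1}.
\]
Here $\kappa_j$ is an $E_{j+1}$-representation. For $j=0$ we get the product vector $\xi\otimes\varphi_1^{1/2}$. Now (2) can be arranged: the components of $\zeta_j$ in $H$ are those of $\eta_j$, and these are known before $E_{j+1}$ is chosen. And (1) holds if $L_j$ almost intertwines $\pi_1\otimes\dots\otimes\pi_j$ and $\kappa_j$, that is, if the conditional square roots $L_j$ and $L_j^g$ obtained from the densities $\varphi_j,\varphi_{j+1}$ and from their conjugates by $g$ are close, in the sense that $\|(L_j^g-L_j)\varphi_j^{1/2}\|_2$ is small. No single step guarantees this. But in an infinite construction it must happen eventually: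

\emph{The commutative model.} Let $X_{j+1}=X_j\times Y_{j+1}$ be countable sets, and let $\varphi_j,\psi_j$ be probability densities on $X_j$, consistent under the projections, with $\psi_j\le C\varphi_j$. Regard them as diagonal operators on $\ell^2(X_j)$. Then $L_j$ sends the basis vector at $x$ (if $\varphi_j(x)>0$) to itself tensored with the diagonal operator with entries $\varphi_{j+1}(y|x)^{1/2}$, where $\varphi_{j+1}(y|x)=\varphi_{j+1}(x,y)/\varphi_j(x)$. Comparing $\psi_{j+1}^{1/2}$ with $L_j\psi_j^{1/2}$ means comparing the conditional distributions of $\psi$ and $\varphi$ for the next coordinate. The likelihood ratio $Z_j=\psi_j/\varphi_j$ is a martingale under $\varphi$ with $0\le Z_j\le C$, and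
\begin{align*}
\sum_{x,y}\Big(\psi_{j+1}(x,y)^{1/2}-\varphi_{j+1}(y|x)^{1/2}\psi_j(x)^{1/2}\Big)^2
&=\mathbb E_\varphi\big(Z_{j+1}^{1/2}-Z_j^{1/2}\big)^2\le\mathbb E_\varphi|Z_{j+1}-Z_j|\\
&\le\big(\mathbb E_\varphi Z_{j+1}^2-\mathbb E_\varphi Z_j^2\big)^{1/2},
\end{align*}
by $(\sqrt s-\sqrt t)^2\le|s-t|$, Cauchy--Schwarz and orthogonality of martingale increments. Since $\mathbb E_\varphi Z_j^2$ increases and is bounded by $C^2$, this tends to $0$: the conditional distributions merge. Lemma~\ref{lem:merge} is the noncommutative version, with the relative modular operator in place of the ratio $Z_j$.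

Two things change for non-discrete $G$. There need be no homogeneous elements; we create them by tensoring $A$ with compact operators. And slices of $\delta(a)$ are only multipliers of $C^*(G)$; to multiply them into $C^*(G)$, we need some continuity of $g\mapsto\kappa_j(g)$ that is uniform over all later choices. The Powers--St{\o}rmer estimate above provides it.

\section{Two lemmas}\label{sec:tools}

\subsection{Approximate intertwiners}

\begin{lemma}\label{lem:approx}
Let $\sigma:B\to B(H)$, $\rho:B\to B(K)$ be representations of a $C^*$-algebra with $\ker\rho\subset\ker\sigma$. There are a net of Hilbert spaces $\ell_\nu$ and isometries $V_\nu:H\to K\otimes\ell_\nu$ with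
\[
\|(V_\nu\sigma(y)-(\rho(y)\otimes1)V_\nu)k\|\to0\qquad(y\in B,\ k\in H).
\]
\end{lemma}
\begin{proof}
If $K=0$, then $\sigma=0$ and $H=0$ by nondegeneracy, and there is nothing to prove; let $K\neq0$. The map $\rho(y)\mapsto\sigma(y)$ is a well-defined homomorphism. It extends to a unital homomorphism on $\rho(B)+\mathbb C1$: this is clear if $1\notin\rho(B)$, and if $\rho(e)=1$, then $\sigma(e)$ is a unit for $\sigma(B)$, so $\sigma(e)=1$ by nondegeneracy. By Arveson's extension theorem there is a unital completely positive (ucp) map $\Psi:B(K)\to B(H)$ with $\Psi\circ\rho=\sigma$.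

\emph{$\Psi$ is a point-weak limit of normal ucp maps.} Let $p\in B(H)$ be a projection of finite rank $n$. Completely positive maps $\Phi:B(K)\to B(pH)\cong M_n$ correspond bijectively to positive functionals $s$ on $M_n(B(K))=B(K^n)$ via $s((T_{ik}))=\sum_{i,k}\langle\Phi(T_{ik})e_k,e_i\rangle$, where $(e_i)$ is an orthonormal basis of $pH$, and $\Phi$ is normal if and only if $s$ is. Since normal states are weak*-dense in all states, $p\Psi(\cdot)p$ is a point-norm limit of normal completely positive maps $\Phi$. Eventually $\Phi(1)$ is invertible in $B(pH)$, and replacing $\Phi$ by $\Phi(1)^{-1/2}\Phi(\cdot)\Phi(1)^{-1/2}$ we may take $\Phi$ unital. With a normal state $\omega_0$ of $B(K)$, the map $T\mapsto\Phi(T)+\omega_0(T)(1-p)$ is normal and ucp into $B(H)$. So for every $p$, every finite set of operators $T$ and every $\epsilon>0$ there is a normal ucp map whose coefficients $\langle\,\cdot\,k,k'\rangle$, $k,k'$ unit vectors in $pH$, differ at the given $T$ by less than $\epsilon$ from those of $\Psi$. Choosing one such map for each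 triple of data we obtain a net $\Psi_\nu\to\Psi$.

By Stinespring's theorem, and since a normal representation of $B(K)$ is a multiple of the identity representation, $\Psi_\nu(T)=V_\nu^*(T\otimes1)V_\nu$ with an isometry $V_\nu:H\to K\otimes\ell_\nu$. Finally
\[
\|(V_\nu\sigma(y)-(\rho(y)\otimes1)V_\nu)k\|^2=\|\sigma(y)k\|^2-2\,\mathrm{Re}\,\langle\sigma(y)k,\Psi_\nu(\rho(y))k\rangle+\langle\Psi_\nu(\rho(y^*y))k,k\rangle,
\]
which converges to $\|\sigma(y)k\|^2-2\|\sigma(y)k\|^2+\langle\sigma(y^*y)k,k\rangle=0$.
\end{proof}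

\subsection{Consistent families of densities}

Let $HS(K)$ be the Hilbert space of Hilbert--Schmidt operators on $K$, with $\langle X,Y\rangle=\mathrm{Tr}(Y^*X)$ and norm $\|\cdot\|_2$; $HS(K,K')$ is defined likewise. For Hilbert spaces $K,H$ let
\[
HS(K\otimes H)\cong HS(K)\otimes HS(H)\to HS(K,K\otimes HS(H)),\qquad X\mapsto X^\sharp,
\]
be the unitary with $(Y\otimes Z)^\sharp k=Yk\otimes Z$. The following rules hold for elementary tensors, by inspection, and then in general by continuity:
\begin{itemize}
\item[(i)] $X^{\sharp*}X'^\sharp=\mathrm{Tr}_H(X^*X')$, the partial trace;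
\item[(ii)] $(X(T\otimes1))^\sharp=X^\sharp T$ for $T\in B(K)$;
\item[(iii)] $\big((v\otimes w)X(v\otimes w)^*\big)^\sharp=(v\otimes\mathrm{Ad}\,w)X^\sharp v^*$ for unitaries $v\in B(K)$, $w\in B(H)$.
\end{itemize}

Let $K_{j+1}=K_j\otimes H_{j+1}$ $(j\ge0)$ be Hilbert spaces. A \emph{consistent family} is a sequence of positive trace-one operators $\varphi_j$ on $K_j$ with $\mathrm{Tr}_{H_{j+1}}\varphi_{j+1}=\varphi_j$. Let $s(\varphi_j)$ be the support projection. By (i), $(\varphi_{j+1}^{1/2})^\sharp$ has modulus $\varphi_j^{1/2}$. Let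
\begin{equation}\label{eq:L}
(\varphi_{j+1}^{1/2})^\sharp=L_j\varphi_j^{1/2},\qquad L_j:K_j\to K_j\otimes HS(H_{j+1}),\qquad L_j^*L_j=s(\varphi_j),
\end{equation}
be its polar decomposition. We call the $L_j$ the operators \emph{associated} with $(\varphi_j)$.

\begin{lemma}\label{lem:merge}
Let $(\varphi_j)$, $(\psi_j)$ be consistent families with $\psi_j\le C\varphi_j$ for all $j$, and let $L_j$ be associated with $(\varphi_j)$. Then $\|(\psi_{j+1}^{1/2})^\sharp-L_j\psi_j^{1/2}\|_2\to0$.
\end{lemma}

In the commutative model, bounded functions $h$ of $Z_j$ give vectors $\varphi_j^{1/2}h(Z_j)$ in a fixed $L^2$-space, and convergence of the martingale yields convergence of $\varphi_j^{1/2}Z_j^{1/2}=\psi_j^{1/2}$. In general there is no martingale of ratios. What survives is monotonicity of resolvents of relative modular operators, and bounded monotone sequences of operators converge. The square root is recovered from resolvents by an integral.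

\begin{proof}
\emph{The isometries $U_j$.} Let $\mathcal H_j=s(\varphi_j)HS(K_j)$ and $\mathcal D_j=\{\varphi_j^{1/2}X:X\in B(K_j)\}$, a dense subspace of $\mathcal H_j$. Define $U_j$ on $\mathcal H_j$ by $(U_jY)^\sharp=L_jY$. As $L_j^*L_j=s(\varphi_j)$, it is isometric, and by \eqref{eq:L} and (ii),
\begin{equation}\label{eq:U}
U_j(\varphi_j^{1/2}X)=\varphi_{j+1}^{1/2}(X\otimes1).
\end{equation}
Hence $U_j\mathcal D_j\subset\mathcal D_{j+1}$ and $U_j\mathcal H_j\subset\mathcal H_{j+1}$.

\emph{The relative modular operators.} Let $\varphi_j=\sum_np_ne_n$ with distinct $p_n>0$ and $\psi_j=\sum_mr_mf_m$ be spectral decompositions, where for $\psi_j$ the eigenvalue $0$ is included, so that $\sum_mf_m=1$. Then $\mathcal H_j=\bigoplus_{n,m}e_nHS(K_j)f_m$. Let $\Delta_j\ge0$ be the selfadjoint operator on $\mathcal H_j$ that acts as the scalar $r_m/p_n$ on $e_nHS(K_j)f_m$, and let $q_j(Y)=\sum_{n,m}\frac{r_m}{p_n}\|e_nYf_m\|_2^2\in[0,\infty]$ be its quadratic form. Then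
\[
q_j(\varphi_j^{1/2}X)=\sum_{n,m}r_m\|e_nXf_m\|_2^2=\mathrm{Tr}\big(s(\varphi_j)X\psi_jX^*\big).
\]
If $X=s(\varphi_j)X$, which is no restriction on $\varphi_j^{1/2}X$, then by \eqref{eq:U} and consistency of $(\psi_j)$
\begin{equation}\label{eq:q}
q_{j+1}(U_j\varphi_j^{1/2}X)=\mathrm{Tr}\big(s(\varphi_{j+1})(X\otimes1)\psi_{j+1}(X^*\otimes1)\big)\le\mathrm{Tr}(X\psi_jX^*)=q_j(\varphi_j^{1/2}X).
\end{equation}

\emph{Monotonicity of resolvents.} For $t>0$ and $v\in\mathcal H_j$,
\begin{equation}\label{eq:var}
\langle(\Delta_j+t)^{-1}v,v\rangle=\sup_{w\in\mathcal D_j}\{2\,\mathrm{Re}\langle v,w\rangle-q_j(w)-t\|w\|^2\}.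
\end{equation}
Indeed, completing the square shows that the supremum over all $w$ with $q_j(w)<\infty$ equals the left side and is attained at $w=(\Delta_j+t)^{-1}v$. The truncations $\sum_{n\le N}e_nw=\varphi_j^{1/2}\sum_{n\le N}p_n^{-1/2}e_nw$ lie in $\mathcal D_j$ and approximate $w$ in norm and in $q_j$. Now let $v\in\mathcal H_{j+1}$. Restricting the supremum in \eqref{eq:var} for $j+1$ to $U_j\mathcal D_j$ and using \eqref{eq:q}, we get
\[
\langle(\Delta_{j+1}+t)^{-1}v,v\rangle\ge\sup_{w\in\mathcal D_j}\{2\,\mathrm{Re}\langle U_j^*v,w\rangle-q_j(w)-t\|w\|^2\}=\langle(\Delta_j+t)^{-1}U_j^*v,U_j^*v\rangle .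
\]
Let $\mathcal H$ be the inductive limit of the $\mathcal H_j$ along the $U_j$, with isometries $J_j:\mathcal H_j\to\mathcal H$, $J_j=J_{j+1}U_j$. The inequality, with $v=J_{j+1}^*\theta$ for $\theta\in\mathcal H$, says that the operators $G_j(t)=J_j(\Delta_j+t)^{-1}J_j^*$ increase with $j$. They are bounded by $1/t$, so they converge strongly.

\emph{Recovering $\psi_j^{1/2}$.} Let $\Omega_j=\varphi_j^{1/2}$. By \eqref{eq:U} with $X=1$, $U_j\Omega_j=\Omega_{j+1}$, so $\Omega=J_j\Omega_j$ does not depend on $j$. Since $\psi_j\le C\varphi_j$, we have $s(\psi_j)\le s(\varphi_j)$ and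
\[
\Delta_j^{1/2}\Omega_j=\sum_{n,m}r_m^{1/2}e_nf_m=s(\varphi_j)\psi_j^{1/2}=\psi_j^{1/2}.
\]
Moreover $\|\psi_j^{1/2}k\|\le\sqrt C\|\varphi_j^{1/2}k\|$, so there is $T=s(\varphi_j)T$ with $\|T\|\le\sqrt C$ and $\psi_j^{1/2}=\varphi_j^{1/2}T$ (Douglas' lemma: $T^*$ extends $\varphi_j^{1/2}k\mapsto\psi_j^{1/2}k$). Hence $e_n\psi_j^{1/2}f_m=p_n^{1/2}e_nTf_m$, so $\Delta_j\Omega_j=\Delta_j^{1/2}\psi_j^{1/2}=\sum_{n,m}r_m^{1/2}e_nTf_m=T\psi_j^{1/2}$ and $\|\Delta_j\Omega_j\|_2\le\sqrt C$. From $x^{1/2}=\frac1\pi\int_0^\infty t^{-1/2}\frac{x}{x+t}\,dt$ and $\Delta_j(\Delta_j+t)^{-1}=1-t(\Delta_j+t)^{-1}$ we obtain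
\[
J_j\psi_j^{1/2}=\frac1\pi\int_0^\infty t^{-1/2}J_j\Delta_j(\Delta_j+t)^{-1}\Omega_j\,dt=\frac1\pi\int_0^\infty t^{-1/2}\big(\Omega-tG_j(t)\Omega\big)\,dt .
\]
The integrand has norm at most $t^{-1/2}\min(1,\sqrt C/t)$ and converges for every $t$ as $j\to\infty$. By dominated convergence $J_j\psi_j^{1/2}$ converges in $\mathcal H$. Therefore
\[
\|\psi_{j+1}^{1/2}-U_j\psi_j^{1/2}\|_2=\|J_{j+1}\psi_{j+1}^{1/2}-J_j\psi_j^{1/2}\|\to0,
\]
and applying $\sharp$ gives the claim.
\end{proof}

The bound $\psi_j\le C\varphi_j$ gives $s(\psi_j)\le s(\varphi_j)$ and $\|\Delta_j\Omega_j\|_2\le\sqrt C$; the latter controls the integral at infinity uniformly in $j$.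

\section{Proof of the vanishing theorem}\label{sec:proof}

Let $\mathcal E$ and $(A,\delta)$ be as in Theorem~\ref{thm:vanish}, with $A_E=0$ for all $E\in\mathcal E$, and suppose that $A_{E_\infty}\ne0$. We derive a contradiction. Recall that $E_\infty$ is a large ideal by Lemma~\ref{lem:Erep}(c).

\subsection{Homogeneous elements by stabilization}\label{sub:stab}

Let $\mathcal K=\mathcal K(L^2(G))$, with respect to left Haar measure $dg$, and $\tilde A=A\otimes\mathcal K$. Let $\lambda$ be the left regular representation, $(\varrho_gh)(s)=\Delta_G(g)^{1/2}h(sg)$ the right one ($\Delta_G$ is the modular function), and $M_h$ multiplication by $h\in C_0(G)$. Let $W\in M(C_0(G)\otimes C^*(G))\subset M(\mathcal K\otimes C^*(G))$ be the unitary $W(s)=s$. In a representation $\pi$ of $G$ it acts on $L^2(G,H_\pi)$ by $(Wh)(s)=\pi(s)h(s)$. Hence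
\begin{gather*}
(W^*(\varrho_g\otimes1)Wh)(s)=\Delta_G(g)^{1/2}\pi(s)^*\pi(sg)h(sg)=((\varrho_g\otimes\pi(g))h)(s),\\
(W^*(\lambda_g\otimes\pi(g))Wh)(s)=\pi(s)^*\pi(g)\pi(g^{-1}s)h(g^{-1}s)=((\lambda_g\otimes1)h)(s),
\end{gather*}
that is, $W^*(\varrho_g\otimes1)W=\varrho_g\otimes g$ and $W^*(\lambda_g\otimes g)W=\lambda_g\otimes1$; moreover $W$ commutes with $M_h\otimes1$. With $\Sigma$ denoting the flip, define the nondegenerate homomorphism
\[
\varepsilon:\tilde A\to M(\tilde A\otimes C^*(G)),\qquad\varepsilon(x)=W_{23}^*\,\Sigma_{23}\big((\delta\otimes\mathrm{id}_{\mathcal K})(x)\big)W_{23}.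
\]
Put $u_g=1\otimes\varrho_g\in M(\tilde A)$, $u_f=\int f(g)u_g\,dg$ for $f\in C_c(G)$, and
\[
\mathfrak B=\{(\mathrm{id}\otimes\lambda)(\delta(a))(1\otimes M_h):a\in A,\ h\in C_0(G)\}\subset M(\tilde A).
\]

\begin{lemma}\label{lem:stab}
\textup{(a)} $\varepsilon(b)=b\otimes1$ for $b\in\mathfrak B$, and $\varepsilon(u_g)=u_g\otimes g$ for $g\in G$.

\textup{(b)} $bu_f\in\tilde A$ for $b\in\mathfrak B$, $f\in C_c(G)$, and these elements span $\tilde A$ densely.
\end{lemma}
\begin{proof}
(a) The second formula is immediate from $W^*(\varrho_g\otimes1)W=\varrho_g\otimes g$. For the first, $(\delta\otimes\mathrm{id})(\mathrm{id}\otimes\lambda)\delta(a)=(\mathrm{id}\otimes\mathrm{id}\otimes\lambda)(\mathrm{id}\otimes\delta_G)\delta(a)$. As $\delta_G$ is invariant under the flip, $\Sigma_{23}$ turns this into $\big(\mathrm{id}\otimes(\lambda\otimes\mathrm{id})\delta_G\big)(\delta(a))$. The homomorphisms $x\mapsto W^*(\lambda\otimes\mathrm{id})\delta_G(x)W$ and $x\mapsto\lambda(x)\otimes1$ of $C^*(G)$ agree on group elements, so they are equal,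 and conjugation with $W_{23}$ gives $(\mathrm{id}\otimes\lambda)(\delta(a))\otimes1$. Finally $\varepsilon(1\otimes M_h)=1\otimes M_h\otimes1$.

(b) For $h,f\in C_c(G)$ the operator $M_h\varrho(f)$ has the kernel $(s,r)\mapsto h(s)k(s^{-1}r)$ with $k=f\Delta_G^{1/2}\in C_c(G)$, which lies in $C_c(G\times G)$. So $M_h\varrho(f)\in\mathcal K$, and by norm continuity in $h$ this remains true for $h\in C_0(G)$. Since $(s,r)\mapsto(s,s^{-1}r)$ is a homeomorphism of $G\times G$, linear combinations of such kernels approximate each $h_1(s)\overline{h_2(r)}$, $h_i\in C_c(G)$, uniformly and with supports in a fixed compact set, hence in Hilbert--Schmidt norm. So the operators $M_h\varrho(f)$ span $\mathcal K$ densely. Next, $\lambda(C^*(G))\mathcal K$ spans $\mathcal K$ densely and $\overline{\mathrm{span}}\,\delta(A)(1\otimes C^*(G))=A\otimes C^*(G)$. Therefore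
\[
\overline{\mathrm{span}}\,(\mathrm{id}\otimes\lambda)(\delta(A))(1\otimes\mathcal K)
=\overline{\mathrm{span}}\,(A\otimes\lambda(C^*(G)))(1\otimes\mathcal K)=A\otimes\mathcal K .
\]
Together this gives (b), since $bu_f=(\mathrm{id}\otimes\lambda)(\delta(a))(1\otimes M_h\varrho(f))$ for $b=(\mathrm{id}\otimes\lambda)(\delta(a))(1\otimes M_h)$.
\end{proof}

Fix a faithful representation $\sigma$ of $A$ on $H$, and let $\tilde\sigma=\sigma\otimes\mathrm{id}$ on $\tilde H=H\otimes L^2(G)$. For a unitary representation $\pi$ of $G$ put $\Pi^\pi=(\tilde\sigma\otimes\pi)\varepsilon$, a representation of $\tilde A$ on $\tilde H\otimes H_\pi$. By Lemma~\ref{lem:stab}(a), $\Pi^\pi(b)=\tilde\sigma(b)\otimes1$ for $b\in\mathfrak B$, $\Pi^\pi(u_g)=\tilde\sigma(u_g)\otimes\pi(g)$, and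
\begin{equation}\label{eq:Pi}
\Pi^\pi(bu_f)=\int f(g)\,\tilde\sigma(bu_g)\otimes\pi(g)\,dg .
\end{equation}
In particular $\Pi^{1_G}=\tilde\sigma$, where $1_G$ also denotes the trivial representation. Up to the flip and conjugation with $W$, $\Pi^\pi$ is $(\sigma\otimes\pi)\delta\otimes\mathrm{id}_{\mathcal K}$. So Lemma~\ref{lem:AE} gives
\begin{itemize}
\item[($\alpha$)] $\Pi^{\pi_E}$ is faithful on $\tilde A$ for every $E\in\mathcal E$;
\item[($\beta$)] $\Pi^\pi$ vanishes on $A_{E_\infty}\otimes\mathcal K$ for every $E_\infty$-representation $\pi$.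
\end{itemize}
Moreover, for unitary representations $\pi,\pi'$ of $G$,
\begin{itemize}
\item[($\gamma$)] $(\Pi^{\pi'}\otimes\pi)(\varepsilon(x))=\Pi^{\pi\otimes\pi'}(x)$ for $x\in\tilde A$, after exchanging the legs $H_{\pi'}$ and $H_\pi$.
\end{itemize}
For $x=bu_f$ both sides are $\int f(g)\,\tilde\sigma(bu_g)\otimes\pi(g)\otimes\pi'(g)\,dg$ by Lemma~\ref{lem:stab}(a), and such $x$ span $\tilde A$ densely.

\subsection{The data and a quasi-invariant weight}\label{sub:data}

Choose $0\le a\in A_{E_\infty}\otimes\mathcal K$ with $\|a\|=1$ and a unit vector $\xi\in\tilde H$ with $\langle\tilde\sigma(a)\xi,\xi\rangle>\frac34$. Choose $0\le f\in C_c(G)$ with $\int f=1$, supported so close to $e$ that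
\[
\langle\tilde\sigma(a)\tilde\sigma(u_f)\xi,\tilde\sigma(u_f)\xi\rangle>\tfrac12 .
\]
By Lemma~\ref{lem:stab}(b) there is a finite sum $a'=\sum_lb_lu_{f_l}$ with $b_l\in\mathfrak B$, $f_l\in C_c(G)$ and $\|a-a'\|<\frac1{100}$. Put $w=u_f^*a'u_f\in\tilde A$ and $S=\{e\}\cup\bigcup_l\mathrm{supp}f_l$.

Let $U$ be a compact symmetric neighborhood of $e$ containing the supports of $f$ and of all $f_l$, let $G_0=\bigcup_{n\ge1}U^n$ be the open subgroup it generates, and $\ell(g)=\min\{n\ge1:g\in U^n\}$ for $g\in G_0$. If $U^2$ is covered by $k$ left translates of $U$, then $U^{n+1}=U^2U^{n-1}$ is covered by $k$ left translates of $U^n$. So the Haar measure of $U^n$ is at most $k^{n-1}$ times that of $U$, and $(2k)^{-\ell}$ is integrable on $G_0$. Let $m=\mathrm{const}\cdot(2k)^{-\ell}$ on $G_0$ and $m=0$ off $G_0$, with $\int m=1$. Then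
\begin{equation}\label{eq:m}
m(gh)\le C_g\,m(h)\qquad(g\in G_0,\ h\in G),\qquad C_g=(2k)^{\ell(g)} .
\end{equation}
Indeed, for $h\in G_0$ we have $\ell(h)\le\ell(g^{-1})+\ell(gh)=\ell(g)+\ell(gh)$, and for $h\notin G_0$ both sides vanish. Furthermore, $m$ is bounded below by a positive constant on each compact subset of $G_0$, because such a set lies in some $U^n$: the set $U^n\,\mathrm{int}(U)$ is open and $U^n\subset U^n\,\mathrm{int}(U)\subset U^{n+1}$. Finally, $\mu(g)=\int|m(g^{-1}h)-m(h)|\,dh$ tends to $0$ as $g\to e$.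

\subsection{The inductive construction: objects and requirements}\label{sub:objects}

We construct $E_1,E_2,\dots\in\mathcal E$, $E_j$-representations $\pi_j$ on $H_j$, and unit vectors $\eta_j\in\tilde H\otimes K_j$, where
\[
K_0=\mathbb C,\quad K_{j+1}=K_j\otimes H_{j+1},\quad\pi_{(0)}=1_G,\quad\pi_{(j)}=\pi_1\otimes\dots\otimes\pi_j,\quad\eta_0=\xi .
\]
The vectors $\eta_j$ are to preserve the value at $w$ (Requirement (I)), and vectors $\zeta_j$ built from $\eta_j$ and a conditional square root are to make the value at $a$ small (Requirement (II)). Notation: $\Pi_j=\Pi^{\pi_{(j)}}$, so $\Pi_0=\tilde\sigma$, and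
\[
\eta_j^f=\Pi_j(u_f)\eta_j=\int f(h)\,(\tilde\sigma(u_h)\otimes\pi_{(j)}(h))\eta_j\,dh,\qquad\|\eta_j^f\|\le1 .
\]
Let $\tau_j$ be the density on $K_j$ of the state $T\mapsto\langle(1\otimes T)\eta_j,\eta_j\rangle$. Then $\tau_j^h=\pi_{(j)}(h)\tau_j\pi_{(j)}(h)^*$ is the density obtained in the same way from $(\tilde\sigma(u_h)\otimes\pi_{(j)}(h))\eta_j$, as $\tilde\sigma(u_h)$ is unitary. It is trace-norm continuous in $h$. Put
\begin{equation}\label{eq:phi}
\varphi_j=\int m(h)\tau_j^h\,dh,\qquad\varphi_j^g=\pi_{(j)}(g)\varphi_j\pi_{(j)}(g)^*=\int m(g^{-1}h)\tau_j^h\,dh .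
\end{equation}

\smallskip\noindent\emph{Requirement (I).} $\eta_{j+1}=V_{j+1}\eta_j$, where $V_{j+1}:\tilde H\to\tilde H\otimes H_{j+1}$ is an isometry acting on the leg $\tilde H$ (and $\tilde H\otimes H_{j+1}\otimes K_j$ is identified with $\tilde H\otimes K_{j+1}$), and
\[
|\langle\Pi_{j+1}(w)\eta_{j+1},\eta_{j+1}\rangle-\langle\Pi_j(w)\eta_j,\eta_j\rangle|<2^{-j-1}/100 .
\]

Since $V_{j+1}$ is an isometry on a leg different from $K_j$, we have $\mathrm{Tr}_{H_{j+1}}\tau_{j+1}=\tau_j$, hence $\mathrm{Tr}_{H_{j+1}}\tau^h_{j+1}=\tau^h_j$. So $(\varphi_j)$ and $(\varphi_j^g)$ are consistent families, although the $V_j$ are only approximate intertwiners. Let $L_j$ be associated with $(\varphi_j)$ as in \eqref{eq:L}, put $R_j=(\varphi_{j+1}^{1/2})^\sharp=L_j\varphi_j^{1/2}$, and let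
\[
\kappa_j=\pi_{(j)}\otimes\mathrm{Ad}\,\pi_{j+1}\quad\text{on }K_j\otimes HS(H_{j+1}).
\]
As $\mathrm{Ad}\,\pi_{j+1}\cong\pi_{j+1}\otimes\overline{\pi_{j+1}}$, this is an $E_{j+1}$-representation by Lemma~\ref{lem:Erep}(b). By rule (iii), the corresponding operators for the family $(\varphi_j^g)$ are
\begin{equation}\label{eq:Lg}
R_j^g=\kappa_j(g)R_j\pi_{(j)}(g)^*,\qquad L_j^g=\kappa_j(g)L_j\pi_{(j)}(g)^* .
\end{equation}
So $L_j^g-L_j$ measures how far $L_j$ is from intertwining $\pi_{(j)}(g)$ and $\kappa_j(g)$. Put
\[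
\zeta_j=(1\otimes L_j)\eta_j^f\in\tilde H\otimes K_j\otimes HS(H_{j+1}),\qquad\Theta_j=\Pi^{\kappa_j}.
\]

\smallskip\noindent\emph{Requirement (II).} $|\langle\Theta_j(a)\zeta_j,\zeta_j\rangle|\le\frac1{10}$ for all $j\ge0$.

\smallskip\noindent\emph{Support estimate.} There is a constant $C_1$ such that for all $j$, all $g\in S$ and all bounded operators $D$ from $K_j$ to a Hilbert space,
\begin{equation}\label{eq:support}
\|(1\otimes D)(\tilde\sigma(u_g)\otimes\pi_{(j)}(g))\eta_j^f\|^2\le C_1\|D\varphi_j^{1/2}\|_2^2 .
\end{equation}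
Indeed, as $\int f=1$, the left side is at most
\[
\int f(h)\,\|(1\otimes D)(\tilde\sigma(u_{gh})\otimes\pi_{(j)}(gh))\eta_j\|^2dh=\int f(h)\,\mathrm{Tr}(\tau_j^{gh}D^*D)\,dh=\int f(g^{-1}h)\,\mathrm{Tr}(\tau_j^hD^*D)\,dh .
\]
If $f(g^{-1}h)\ne0$, then $h$ lies in the compact subset $S\cdot\mathrm{supp}f$ of $G_0$, on which $m$ is bounded below. So $f(g^{-1}h)\le C_1m(h)$ with $C_1$ independent of $g\in S$, and \eqref{eq:support} follows from \eqref{eq:phi}. Taking $g=e$ and $D=1-s(\varphi_j)$ we see that
\begin{equation}\label{eq:supp}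
\eta_j^f\in\tilde H\otimes s(\varphi_j)K_j .
\end{equation}

\subsection{The inductive step}\label{sub:step}

Suppose that $\eta_j$ and everything with index at most $j$ is given, apart from $L_j$, $R_j$, $\kappa_j$, $\zeta_j$ and $\Theta_j$, which depend on the next choices. The order of choices is essential: first finitely many slices, then a smoothing function $c$, then $E_{j+1}$, and only then $\pi_{j+1}$ and $V_{j+1}$.

\smallskip\noindent\emph{Step 1: slices.} Since $\varphi_j^{1/2}K_j$ is dense in $s(\varphi_j)K_j$, by \eqref{eq:supp} we can choose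
\[
\hat\eta=\sum_{i=1}^r\alpha_i\otimes\beta_i,\qquad\alpha_i\in\tilde H,\quad\beta_i=\varphi_j^{1/2}\beta_i^0,\qquad\|\eta_j^f-\hat\eta\|\le\tfrac1{100}.
\]
Put $v_{ii'}=\langle\tilde\sigma(\cdot)\alpha_i,\alpha_{i'}\rangle$ and $x_{ii'}=(v_{ii'}\otimes\mathrm{id})\varepsilon(a)\in M(C^*(G))$. Then $F(x_{ii'})=0$ for all $F\in E_\infty$: writing $F=\langle\pi(\cdot)p,p'\rangle$ with $\pi=\pi_{E_\infty}$, we get $F(x_{ii'})=\langle\Pi^\pi(a)(\alpha_i\otimes p),\alpha_{i'}\otimes p'\rangle=0$ by ($\beta$).

\smallskip\noindent\emph{Step 2: smoothing.} Whatever the later choices will be, let $p_i=L_j\beta_i=R_j\beta_i^0$. By \eqref{eq:Lg}, $\kappa_j(g)p_i=R_j^g\pi_{(j)}(g)\beta_i^0$. Since $\|R_j^g\|_2=1$ and, by the Powers--St{\o}rmer inequality $\|X^{1/2}-Y^{1/2}\|_2^2\le\|X-Y\|_1$ and \eqref{eq:phi},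
\[
\|R_j^g-R_j\|_2^2=\|(\varphi_{j+1}^g)^{1/2}-\varphi_{j+1}^{1/2}\|_2^2\le\|\varphi_{j+1}^g-\varphi_{j+1}\|_1\le\mu(g),
\]
we have
\[
\|\kappa_j(g)p_i-p_i\|\le\|\pi_{(j)}(g)\beta_i^0-\beta_i^0\|+\mu(g)^{1/2}\|\beta_i^0\| .
\]
The right side does not involve the later choices and tends to $0$ as $g\to e$. Hence we can fix $0\le c\in C_c(G)$ with $\int c=1$ such that, for all later choices,
\begin{equation}\label{eq:c}
\sum_{i,i'}\|x_{ii'}\|\,\|\kappa_j(c)p_i-p_i\|\,\|\beta_{i'}\|\le\tfrac1{50}.
\end{equation}

\smallskip\noindent\emph{Step 3: the ideal $E_{j+1}$.} For $F\in E_\infty$ we have $F(\,\cdot\,c)\in E_\infty$ by Lemma~\ref{lem:Erep}(a), so $F(x_{ii'}c)=0$ by Step 1. As $x_{ii'}c\in C^*(G)$, this means $x_{ii'}c\in{}^\perp E_\infty$. Since $\mathcal E$ is downward directed, $\bigcup_{E\in\mathcal E}{}^\perp E$ is an upward directed union, hence a subspace; its annihilator is $\bigcap_{E\in\mathcal E}({}^\perp E)^\perp=E_\infty$. By the Hahn--Banach theorem its closure is ${}^\perp E_\infty$, and by directedness again there is $E_{j+1}\in\mathcal E$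 with
\begin{equation}\label{eq:dist}
\sum_{i,i'}\mathrm{dist}(x_{ii'}c,{}^\perp E_{j+1})\,\|\beta_i\|\,\|\beta_{i'}\|\le\tfrac1{50}.
\end{equation}

\smallskip\noindent\emph{Step 4: $\pi_{j+1}$ and $V_{j+1}$.} By ($\alpha$) we can apply Lemma~\ref{lem:approx} to $\tilde A$, $\tilde\sigma$ and $\rho=\Pi^{\pi_{E_{j+1}}}$. It gives isometries $V_\nu:\tilde H\to\tilde H\otimes H_{E_{j+1}}\otimes\ell_\nu$ such that, with $\pi_\nu=\pi_{E_{j+1}}\otimes1_{\ell_\nu}$,
\[
V_\nu\tilde\sigma(y)-\Pi^{\pi_\nu}(y)V_\nu\to0\quad\text{strongly}\qquad(y\in\tilde A).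
\]
We need this in the presence of the leg $K_j$. Let $\mu_0=\tilde\sigma\otimes\pi_{(j)}$ and $\mu_\nu=\Pi^{\pi_\nu}\otimes\pi_{(j)}$, representations of $\tilde A\otimes C^*(G)$. Then
\begin{equation}\label{eq:V}
(V_\nu\otimes1)\mu_0(X)-\mu_\nu(X)(V_\nu\otimes1)\to0\quad\text{strongly}
\end{equation}
for $X$ in the algebraic tensor product of $\tilde A$ and $C^*(G)$, and by density and uniform boundedness for $X\in\tilde A\otimes C^*(G)$. It also holds for $X\in M(\tilde A\otimes C^*(G))$. Indeed, the vectors $\mu_0(y)k$, $y\in\tilde A\otimes C^*(G)$, span a dense subspace, and by \eqref{eq:V} for $Xy$ and $y$,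
\begin{gather*}
(V_\nu\otimes1)\mu_0(X)\mu_0(y)k-\mu_\nu(Xy)(V_\nu\otimes1)k\to0,\\
\mu_\nu(X)\big[\mu_\nu(y)(V_\nu\otimes1)k-(V_\nu\otimes1)\mu_0(y)k\big]\to0 ;
\end{gather*}
adding these gives \eqref{eq:V} on $\mu_0(y)k$. Now take $X=\varepsilon(w)$. Then $\mu_0(X)=\Pi_j(w)$, and by ($\gamma$) $\mu_\nu(X)=\Pi^{\pi_{(j)}\otimes\pi_\nu}(w)$ after exchanging legs. So for a suitable $\nu$, with $V_{j+1}=V_\nu$, $H_{j+1}=H_{E_{j+1}}\otimes\ell_\nu$, $\pi_{j+1}=\pi_\nu$ and $\eta_{j+1}=V_{j+1}\eta_j$,
\[
\|V_{j+1}\Pi_j(w)\eta_j-\Pi_{j+1}(w)\eta_{j+1}\|<2^{-j-1}/100 .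
\]
As $V_{j+1}$ is isometric, (I) follows. By Lemma~\ref{lem:Erep}(b), $\pi_{j+1}$ is an $E_{j+1}$-representation.

\smallskip\noindent\emph{Step 5: verification of (II).} Let $F_{ii'}=\langle\kappa_j(\cdot)p_i,p_{i'}\rangle\in E_{j+1}$. As $\|p_i\|\le\|\beta_i\|$ and $F_{ii'}$ vanishes on ${}^\perp E_{j+1}$, we have $|F_{ii'}(x_{ii'}c)|\le\|\beta_i\|\|\beta_{i'}\|\,\mathrm{dist}(x_{ii'}c,{}^\perp E_{j+1})$. Put $\hat\zeta=(1\otimes L_j)\hat\eta=\sum_i\alpha_i\otimes p_i$. Since $F_{ii'}(x_{ii'}c)=\langle\kappa_j(x_{ii'})\kappa_j(c)p_i,p_{i'}\rangle$, \eqref{eq:c} and \eqref{eq:dist} give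
\[
|\langle\Theta_j(a)\hat\zeta,\hat\zeta\rangle|=\Big|\sum_{i,i'}F_{ii'}(x_{ii'})\Big|\le\sum_{i,i'}|F_{ii'}(x_{ii'}c)|+\sum_{i,i'}\|x_{ii'}\|\,\|\kappa_j(c)p_i-p_i\|\,\|\beta_{i'}\|\le\tfrac1{25}.
\]
Since $\|\zeta_j-\hat\zeta\|\le\frac1{100}$, $\|\zeta_j\|\le1$ and $\|a\|=1$, we obtain $|\langle\Theta_j(a)\zeta_j,\zeta_j\rangle|\le\frac1{25}+\frac3{100}<\frac1{10}$. This completes the inductive step.

\subsection{The contradiction}

Since $w=u_f^*a'u_f$, summing the estimates in (I) gives, for all $j$,
\begin{equation}\label{eq:large}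
|\langle\Pi_j(a')\eta_j^f,\eta_j^f\rangle|=|\langle\Pi_j(w)\eta_j,\eta_j\rangle|\ge|\langle\tilde\sigma(a')\tilde\sigma(u_f)\xi,\tilde\sigma(u_f)\xi\rangle|-\tfrac1{100}\ge\tfrac12-\tfrac2{100}.
\end{equation}
We show that $\langle\Theta_j(a')\zeta_j,\zeta_j\rangle$ is asymptotically equal to $\langle\Pi_j(a')\eta_j^f,\eta_j^f\rangle$. Let
\[
d_j(g)=\|(L_j^g-L_j)\varphi_j^{1/2}\|_2=\|L_j^g\varphi_j^{1/2}-(\varphi_{j+1}^{1/2})^\sharp\|_2\le2 .
\]
By \eqref{eq:Lg} this is continuous in $g$: the map $g\mapsto L_j\pi_{(j)}(g)^*\varphi_j^{1/2}$ is continuous in Hilbert--Schmidt norm, and left multiplication by the strongly continuous unitaries $\kappa_j(g)$ preserves this. For $g\in G_0$, \eqref{eq:m} gives $m(h)\le C_gm(g^{-1}h)$, so $\varphi_j\le C_g\varphi_j^g$ for all $j$ by \eqref{eq:phi}. Lemma~\ref{lem:merge}, applied to the consistent family $(\varphi_j^g)_j$, whose associated operators are the $L_j^g$, and to $\psi_j=\varphi_j$, yields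
\begin{equation}\label{eq:d}
d_j(g)\to0\quad(j\to\infty)\qquad\text{for every }g\in G_0 .
\end{equation}

Let $\eta_{l,g}=(\tilde\sigma(b_lu_g)\otimes\pi_{(j)}(g))\eta_j^f$. Since $\kappa_j(g)L_j=L_j^g\pi_{(j)}(g)$, \eqref{eq:Pi} gives
\[
\langle\Theta_j(a')\zeta_j,\zeta_j\rangle=\sum_l\int f_l(g)\,\langle(1\otimes L_j^g)\eta_{l,g},(1\otimes L_j)\eta_j^f\rangle\,dg .
\]
If $L_j^g$ is replaced by $L_j$ here, the result is $\langle\Pi_j(a')\eta_j^f,\eta_j^f\rangle$, because by \eqref{eq:supp}
\[
\langle(1\otimes L_j)\eta_{l,g},(1\otimes L_j)\eta_j^f\rangle=\langle\eta_{l,g},(1\otimes s(\varphi_j))\eta_j^f\rangle=\langle\eta_{l,g},\eta_j^f\rangle .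
\]
To estimate the error, note that $\tilde\sigma(b_l)\otimes1$ and $1\otimes(L_j^g-L_j)$ act on different legs; so for $g\in\mathrm{supp}f_l\subset S$ the support estimate \eqref{eq:support} with $D=L_j^g-L_j$ gives $\|(1\otimes(L_j^g-L_j))\eta_{l,g}\|\le\|b_l\|C_1^{1/2}d_j(g)$. Hence
\[
|\langle\Theta_j(a')\zeta_j,\zeta_j\rangle-\langle\Pi_j(a')\eta_j^f,\eta_j^f\rangle|\le C_1^{1/2}\sum_l\|b_l\|\int|f_l(g)|\,d_j(g)\,dg\to0,
\]
by \eqref{eq:d} and dominated convergence, as $\mathrm{supp}f_l\subset G_0$ and $d_j\le2$. Together with \eqref{eq:large} and $\|a-a'\|<\frac1{100}$ this shows $|\langle\Theta_j(a)\zeta_j,\zeta_j\rangle|\ge0.4$ for large $j$, which contradicts (II). Theorem~\ref{thm:vanish} is proved. \qed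

\begin{remark}
The hypothesis $A_E=0$ was used only through ($\alpha$), in Step~4, to produce $\eta_{j+1}$; directedness of $\mathcal E$ was used only in Step~3, to choose $E_{j+1}$ small for finitely many slices.
\end{remark}

\begin{thebibliography}{9}
\bibitem{KLQ} S. Kaliszewski, Magnus B. Landstad, John Quigg, \emph{Exact large ideals of $B(G)$ are downward directed}, arXiv:1508.00284 (2015).
\end{thebibliography}

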